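# Tauberian constants with a prescribed threshold

## Translation invariant bases that blow up exactly up to $\alpha_0$

**Theorem 1.** Let $n\ge 1$ and $0<\alpha_0<1$. There is a translation invariant Busemann–Feller basis $\mathcal B$ in $\mathbb R^n$ such that
$$C_{\mathcal B}(\alpha)=\infty\ \text{ for } 0<\alpha\le\alpha_0,\qquad C_{\mathcal B}(\alpha)\le \frac{K}{(\alpha-\alpha_0)^{2}}<\infty\ \text{ for } \alpha_0<\alpha<1,$$
with $K=K(n,\alpha_0)$.

Let us unpack the words one at a time.

**Definition (basis).** A *Busemann–Feller basis* in $\mathbb R^n$ is a collection $\mathcal B$ of bounded open sets in $\mathbb R^n$. For $x\in\mathbb R^n$ we write $\mathcal B(x)=\{R\in\mathcal B: x\in R\}$. The basis is *translation invariant* if $R\in\mathcal B$ implies $R+y\in\mathcal B$ for every $y\in\mathbb R^n$.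

For example, all bounded open intervals form a translation invariant basis in $\mathbb R$. So do all translates of one fixed bounded open set. Nothing is said about dilations, convexity or connectedness.

**Definition (maximal operator, Tauberian constant).** Put
$$M_{\mathcal B}f(x)=\sup_{R\in\mathcal B(x)}\frac1{|R|}\int_R|f|,$$
with $M_{\mathcal B}f(x)=0$ if $\mathcal B(x)=\emptyset$. For $0<\alpha<1$ let
$$C_{\mathcal B}(\alpha)=\sup_{0<|E|<\infty}\frac{1}{|E|}\,\bigl|\{x: M_{\mathcal B}\chi_E(x)>\alpha\}\bigr|,$$
the supremum being over measurable sets $E\subset\mathbb R^n$.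

By definition of the supremum, $M_{\mathcal B}\chi_E(x)>\alpha$ exactly when some $R\in\mathcal B$ contains $x$ and satisfies $|R\cap E|>\alpha|R|$. Hence
$$\{M_{\mathcal B}\chi_E>\alpha\}=\bigcup\{R\in\mathcal B:\ |R\cap E|>\alpha|R|\}. \tag{1}$$
We say that $E$ has *density* $|R\cap E|/|R|$ in $R$. So $C_{\mathcal B}(\alpha)$ asks how much larger than $E$ the union of all sets of $\mathcal B$ can be in which $E$ has density more than $\alpha$.

Two consequences of (1) are used all the time. The level set is open, so its measure is the supremum of the measures of its compact subsets, and each compact subset is covered by finitely many $R\in\mathcal B$ in which $E$ has density $>\alpha$. Also, raising $\alpha$ shrinks the level set, so $C_{\mathcal B}(\alpha)$ is non-increasing in $\alpha$.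

Monotonicity makes the following question natural; it comes from the paper of Paul A. Hagelstein and Ioannis Parissis, "Tauberian constants associated to centered translation invariant density bases", arXiv:1705.10094 (2017). *If $\mathcal B$ is a translation invariant Busemann–Feller basis with $C_{\mathcal B}(1/2)<\infty$, must $C_{\mathcal B}(\alpha)<\infty$ for all $0<\alpha<1$?* Theorem 1 with $\alpha_0=1/3$ says **no**: it gives a basis with $C_{\mathcal B}(1/2)<\infty$ but $C_{\mathcal B}(\alpha)=\infty$ for all $0<\alpha\le 1/3$, in every dimension.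

In Theorem 1 the value $\alpha_0$ itself belongs to the bad set. Theorem 2, near the end, shows that this is forced, and a corollary then describes all possible sets $\{\alpha: C_{\mathcal B}(\alpha)<\infty\}$.

## Intervals, arbitrary open sets, and pairs of equal intervals

**Example 1 (intervals in $\mathbb R$).** Let $\mathcal B$ consist of all bounded open intervals. Then $C_{\mathcal B}(\alpha)\le 2/\alpha$. Indeed, let a compact set $H\subset\{M_{\mathcal B}\chi_E>\alpha\}$ be covered by finitely many intervals in which $E$ has density $>\alpha$. Pass to a minimal subfamily with the same union. No point lies in three of its intervals: of three intervals with a common point, the one reaching farthest left and the one reaching farthest right cover the third. Therefore $|H|\le\sum|I|\le\frac1\alpha\sum|I\cap E|\le\frac2\alpha|E|$.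

In the other direction, $E=(0,1)$ has density $>\alpha$ in every interval that contains $E$ and has length less than $1/\alpha$. These intervals fill $(1-\frac1\alpha,\frac1\alpha)$, so $C_{\mathcal B}(\alpha)\ge\frac2\alpha-1$.

**Example 2 (all bounded open sets in $\mathbb R^n$).** Let $E$ be the open unit cube and $x\in\mathbb R^n$. The set $R=E\cup B(x,r)$ contains $x$, and $|E|/|R|\ge 1/(1+|B(x,r)|)>\alpha$ for $r$ small. So $\{M_{\mathcal B}\chi_E>\alpha\}=\mathbb R^n$, and $C_{\mathcal B}(\alpha)=\infty$ for every $\alpha\in(0,1)$.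

**Example 3 (pairs of intervals of equal length).** Let $\mathcal B=\{I_1\cup I_2:\ |I_1|=|I_2|\}$, with $I_1,I_2$ bounded open intervals in $\mathbb R$. Then $C_{\mathcal B}(\alpha)<\infty$ for every $\alpha>1/2$, but $C_{\mathcal B}(1/2)=\infty$.

*Above $1/2$.* Suppose $E$ has density $>\alpha>\frac12$ in $I_1\cup I_2$, and let $h=|I_1|=|I_2|$. If $I_1$ and $I_2$ overlap, their union is one interval, with density $>\alpha>2\alpha-1$. If they are disjoint, then $|E\cap I_1|>2\alpha h-|E\cap I_2|\ge(2\alpha-1)h$, and likewise for $I_2$. In all cases every point of $I_1\cup I_2$ lies in an interval in which $E$ has density $>2\alpha-1$. Example 1 gives $C_{\mathcal B}(\alpha)\le\frac{2}{2\alpha-1}$.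

*At $1/2$.* Let $E=(0,1)\cup\bigcup_{k=1}^N(k,k+\frac1N)$, so $|E|=2$. The density of $E$ in $(0,1)\cup(k,k+1)$ is $\frac12(1+\frac1N)>\frac12$ for $1\le k\le N$. The level set contains $(1,2)\cup\dots\cup(N,N+1)$, so $C_{\mathcal B}(1/2)\ge N/2$ for every $N$.

The mechanism: $E$ contains an *anchor*, the interval $(0,1)$, which is half of $R$. The anchor says nothing about where the other half is. A negligible amount of extra mass, spread over the possible partners, lifts the density strictly above $\frac12$.

## Why unequal pairs never get below one half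

Example 3 has its threshold at $\frac12$, where the anchor is half of the set. To get a threshold $\alpha_0<\frac12$ one would try to make the anchor smaller. For $0<t\le1$ let
$$\mathcal B_t=\{I_1\cup I_2:\ |I_1|=t|I_2|\}.$$
If the short interval $I_1$ is the anchor, it is the fraction $\frac{t}{1+t}$ of the whole (for disjoint pieces), and this can be any number in $(0,\frac12]$.

This fails. Nothing forces $E$ to use the *short* interval as anchor; it can use the long one. Take $N\ge1/t$ and
$$E=(0,1)\cup\bigcup_{k=0}^{N-1}\bigl(1+kt,\ 1+kt+\tfrac1N\bigr),\qquad |E|=2.$$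
The density of $E$ in $(0,1)\cup(1+kt,1+(k+1)t)$ is $\frac{1+1/N}{1+t}>\frac1{1+t}$, and these sets cover a set of measure at least $Nt$. Letting $N\to\infty$ we get $C_{\mathcal B_t}(\frac1{1+t})=\infty$. Since $\frac1{1+t}\ge\frac12$, monotonicity gives $C_{\mathcal B_t}(\frac12)=\infty$ for every $t$.

The exact point of failure is the symmetry of the two roles: the large piece leaves its partner as free as the small piece does. So for $\alpha_0<\frac12$ we need two pieces with *different* roles:

* a piece $J$, of fraction $\alpha_0$, which is compatible with many partners;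
* partners $L_s$, of fraction $1-\alpha_0$, such that any fixed positive proportion of $L_s$ essentially determines $L_s$ among all partners and all their translates.

## A fixed interval glued to almost independent partners

We shall take $R_s=J\cup L_s$ with $J$ a fixed interval and $|J|=\alpha_0|R_s|$. If $E$ has density $>\alpha>\alpha_0$ in $R_s$, then, even if $E$ contains all of $J$,
$$|E\cap L_s|>\alpha|R_s|-|J|=(\alpha-\alpha_0)|R_s|=c\,|L_s|,\qquad c=\frac{\alpha-\alpha_0}{1-\alpha_0}.\tag{2}$$
So $E$ holds a definite proportion $c$ of each $L_s$ involved. The phrase "a positive proportion essentially determines $L_s$" is made precise by almost independence, and the tool is a second moment estimate.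

**Lemma 1.** Let $A_1,\dots,A_k\subset\mathbb R^n$ be measurable sets of finite measure with $|A_i\cap A_j|\le4|A_i||A_j|$ for $i\ne j$, and put $\sigma=\sum_i|A_i|$. Let $c>0$, and let $E$ be a measurable set of finite measure with $|A_i\cap E|\ge c|A_i|$ for all $i$. Then
$$c^2\sigma\le|E|(1+4\sigma).$$

*Proof.* Let $F=\sum_i\chi_{A_i}$. Then $\int F^2=\sum_i|A_i|+\sum_{i\ne j}|A_i\cap A_j|\le\sigma+4\sigma^2$. By Cauchy–Schwarz,
$$c\sigma\le\sum_i|A_i\cap E|=\int_EF\le|E|^{1/2}(\sigma+4\sigma^2)^{1/2}.$$
Square, and divide by $\sigma$ if $\sigma>0$; the case $\sigma=0$ is trivial. $\square$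

If $\sigma\le\frac14$, the lemma gives $\sigma\le 2|E|/c^2$: the total measure of the $A_i$, and so that of their union, is controlled by $|E|$. If $\sigma>\frac14$, then $\sigma/(1+4\sigma)\ge\frac18$, since $t\mapsto t/(1+4t)$ is increasing, and so $|E|\ge c^2/8$. In that case $E$ is already large, and it is enough that everything happens in a bounded region.

So we need sets $L_s$ with two properties that pull against each other. Their union must be much larger than $J$, and any two of them, *including a translate of the same set*, must satisfy the hypothesis of Lemma 1. A set $L$ and a tiny translate of it are never almost independent, so the second property can only be asked of translates that differ by a definite amount.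

## Slots numbered by $s i^2$ modulo $p$

Put $\beta=\frac{\alpha_0}{1-\alpha_0}$, so that $1+\beta=\frac1{1-\alpha_0}$. Choose an infinite set $\mathcal P=\{p_1<p_2<\dots\}$ of odd primes with
$$p_1\ge\beta/2,\qquad p_{k+1}\ge2p_k^2 .$$
This is possible because there are infinitely many primes. If $p<p'$ are both in $\mathcal P$, then $p'\ge2p^2$.

Fix $p\in\mathcal P$ and put $\delta_p=\frac1{2p^2}$. Cut $[0,1)$ into $p$ cells $[\frac ip,\frac{i+1}p)$, $0\le i\le p-1$. Each cell has length $2p\,\delta_p$, that is, $2p$ slots of length $\delta_p$. Only the $p$ slots in the left half of each cell will be used. For $1\le s\le p-1$ the set $L_{p,s}$ consists of one slot per cell, and in cell $i$ the slot has number $si^2$ modulo $p$. Formally,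
$$b_i^s=2pi+r_i^s,\qquad r_i^s\in\{0,\dots,p-1\},\quad r_i^s\equiv si^2\pmod p,$$
$$L_{p,s}=\bigcup_{i=0}^{p-1}\bigl(b_i^s\delta_p,(b_i^s+1)\delta_p\bigr),\qquad J_p=\Bigl(-\frac\beta{2p},0\Bigr),\qquad R_{p,s}=J_p\cup L_{p,s}.$$

Since $b_i^s\delta_p=\frac ip+\frac{r_i^s}{2p^2}$ and $r_i^s+1\le p$, the $i$-th component of $L_{p,s}$ lies in $[\frac ip,\frac ip+\frac1{2p}]$. So the components are disjoint, $L_{p,s}\subset(0,1)$, and $J_p$ is disjoint from $L_{p,s}$. From $p\ge\beta/2$ we get $J_p\subset(-1,0)$. Therefore $R_{p,s}\subset(-1,1)$, up to the endpoints nothing more is needed, and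
$$|L_{p,s}|=p\delta_p=\frac1{2p},\quad |R_{p,s}|=\frac{1+\beta}{2p},\quad |J_p|=\alpha_0|R_{p,s}|,\quad |L_{p,s}|=(1-\alpha_0)|R_{p,s}|.\tag{3}$$

Let $Q=(0,1)^{n-1}$, and define
$$\mathcal B=\{(R_{p,s}\times Q)+(y,z):\ p\in\mathcal P,\ 1\le s\le p-1,\ y\in\mathbb R,\ z\in\mathbb R^{n-1}\}.$$
For $n=1$ the factor $Q$ and the variable $z$ are omitted here and below. This is a translation invariant Busemann–Feller basis; note that $|Q|=1$.

**Example 4 ($p=3$ and $p=5$).** For $p=3$ we have $\delta_3=\frac1{18}$. With $s=1$ the remainders are $0,1,1$ and the slots start at $b=0,7,13$. With $s=2$ the remainders are $0,2,2$ and $b=0,8,14$. The nine differences $b_i^1-b_j^2$ are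
$$0,\,-8,\,-14,\,7,\,-1,\,-7,\,13,\,5,\,-1 ,$$
and no value occurs more than twice. For $p=5$, $s=1$, the remainders are $0,1,4,4,1$ and $b=0,11,24,34,41$. The positive differences are $11,24,34,41,13,23,30,10,17,7$, all distinct. So shifting $L_{5,1}$ by a nonzero whole number of slots makes at most one slot coincide with a slot of the original set.

**Remark (why squares).** Suppose we used $r_i^s\equiv si$ instead. For the $p-1$ pairs $(i,j)=(j+1,j)$ the number $w=r_{j+1}^s-r_j^s$ satisfies $w\equiv s\pmod p$ and $|w|\le p-1$, so $w\in\{s,s-p\}$. Hence one of the two differences $d=2p+s$, $d=p+s$ occurs at least $\frac{p-1}2$ times. Shifting $L_{p,s}$ by $d$ slots leaves an overlap of measure at least $\frac{p-1}2\delta_p$, while $|L_{p,s}|^2=p^2\delta_p^2=\frac12\delta_p$. No inequality of the form "overlap $\le A\,|L_{p,s}|^2$" holds for all $p$. With squares, the equation that counts coincidences retains a non-trivial dependence on $j$, as we shall see.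

## Blow-up for $\alpha\le\alpha_0$

**Step 1.** *This step shows $C_{\mathcal B}(\alpha)=\infty$ for $0<\alpha\le\alpha_0$: the interval $J_p$, plus a little, is an anchor for all the $R_{p,s}$ at once.*

Fix $p\in\mathcal P$ and let
$$E=\bigl(J_p\cup(0,\delta_p)\bigr)\times Q.$$
Since $r_0^s=0$, every $L_{p,s}$ contains $(0,\delta_p)$, so $E\subset R_{p,s}\times Q$ for every $s$. Moreover $|E|>|J_p|=\alpha_0|R_{p,s}\times Q|$. The small interval $(0,\delta_p)$ is there only to make this inequality strict. Thus $E$ has density $>\alpha_0\ge\alpha$ in each $R_{p,s}\times Q$, and by (1)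
$$\{M_{\mathcal B}\chi_E>\alpha\}\supset\bigcup_{s=1}^{p-1}(R_{p,s}\times Q).$$

The union of the $L_{p,s}$ is large. Fix $i\in\{1,\dots,p-1\}$. Since $i^2$ is invertible modulo $p$, the remainder $r_i^s$ takes each of the values $1,\dots,p-1$ as $s$ runs over $1,\dots,p-1$. So in each of the cells $1,\dots,p-1$ the union contains $p-1$ disjoint slots, and
$$\Bigl|\bigcup_sL_{p,s}\Bigr|\ge(p-1)^2\delta_p=\frac{(p-1)^2}{2p^2}\ge\frac29,$$
because $p\ge3$. On the other hand $|E|=\frac\beta{2p}+\frac1{2p^2}\le\frac{\beta+1}{2p}$. Hence
$$C_{\mathcal B}(\alpha)\ge\frac{2/9}{(\beta+1)/(2p)}=\frac{4p}{9(\beta+1)} .$$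
The left side does not depend on $p\in\mathcal P$, and $\mathcal P$ is infinite, so $C_{\mathcal B}(\alpha)=\infty$.

## Counting coincidences: a quadratic or a linear congruence

**Step 2.** *This step proves the hypothesis of Lemma 1 for the translates of the $L_{p,s}$.*

**Lemma 2.** Let $p,p'\in\mathcal P$, $1\le s<p$, $1\le s'<p'$, $y,y'\in\mathbb R$. If $(p,s)\ne(p',s')$, or if $(p,s)=(p',s')$ and $|y-y'|\ge\delta_p$, then
$$|(L_{p,s}+y)\cap(L_{p',s'}+y')|\le4|L_{p,s}||L_{p',s'}|.$$

*Proof for $p=p'$.* Write $\delta=\delta_p$ and $\tau=(y'-y)/\delta$. The $i$-th slot of $L_{p,s}+y$ and the $j$-th slot of $L_{p,s'}+y'$ are intervals of length $\delta$ whose left endpoints differ by $\delta(b_i^s-b_j^{s'}-\tau)$. They overlap in measure $\delta\max(0,1-|b_i^s-b_j^{s'}-\tau|)$. The slots of each set are disjoint, so we may add over all pairs and collect the pairs with the same difference: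
$$|(L_{p,s}+y)\cap(L_{p,s'}+y')|=\sum_{d\in\mathbb Z,\ |d-\tau|<1}\delta\,(1-|d-\tau|)\,N(d),\tag{4}$$
where $N(d)=\#\{(i,j):\ b_i^s-b_j^{s'}=d\}$. For every real $\tau$ we have $\sum_{|d-\tau|<1}(1-|d-\tau|)=1$: if $\tau$ is an integer, only $d=\tau$ contributes, and otherwise the two neighboring integers contribute fractions that add up to $1$. So the overlap is at most $\delta\max N(d)$ over integers $d$ with $|d-\tau|<1$. It remains to bound $N(d)$.

Suppose $b_i^s-b_j^{s'}=d$. Then
$$d=2pu+w,\qquad u=i-j,\qquad w=r_i^s-r_j^{s'},\qquad |w|\le p-1.$$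
The integer $d$ determines $u$ and $w$: if also $d=2p\tilde u+\tilde w$ with $|\tilde w|\le p-1$, then $2p|u-\tilde u|=|\tilde w-w|\le2p-2$, so $u=\tilde u$ and $w=\tilde w$. (Here the empty right halves of the cells are used.) With $u$ and $w$ known, $i=j+u$ is determined by $j$, and reducing $w=r_i^s-r_j^{s'}$ modulo $p$ gives
$$s(j+u)^2-s'j^2\equiv w,\quad\text{that is,}\quad (s-s')j^2+2suj+su^2-w\equiv0\pmod p.\tag{5}$$
We count solutions $j\in\{0,\dots,p-1\}$; this set contains each residue class once.

*If $s\ne s'$:* since $1\le s,s'\le p-1$, the leading coefficient $s-s'$ is nonzero modulo $p$. A polynomial of degree $2$ over the field with $p$ elements has at most two roots, so $N(d)\le2$. The overlap is at most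
$$2\delta=2\delta\cdot2p^2\delta=4(p\delta)^2=4|L_{p,s}||L_{p,s'}|.$$

*If $s=s'$ and $|y-y'|\ge\delta$:* then $|\tau|\ge1$, so $d=0$ does not occur in (4). Let $d\ne0$ with $N(d)>0$. Then $u\ne0$, because $u=0$ means $i=j$ and hence $d=0$. Congruence (5) becomes the linear one $2suj\equiv w-su^2$. Here $p$ is odd, $p\nmid s$ and $1\le|u|\le p-1$, so $2su\not\equiv0$ and there is at most one $j$. Hence $N(d)\le1$, and the overlap is at most $\delta=2(p\delta)^2=2|L_{p,s}|^2$.

*Proof for $p\ne p'$.* By symmetry let $p<p'$, so $p'\ge2p^2$. Let $I$ be one of the $p$ components of $L_{p,s}+y$. Then $|I|=\frac1{2p^2}\ge\frac1{p'}$, that is, $p'|I|\ge1$: a single slot at scale $p$ is at least as long as a whole cell at scale $p'$. The interval $I$ meets at most $p'|I|+2\le3p'|I|$ of the cells $y'+[\frac i{p'},\frac{i+1}{p'})$. Each cell contains exactly one component of $L_{p',s'}+y'$, of length $\delta_{p'}$. Therefore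
$$|I\cap(L_{p',s'}+y')|\le3p'|I|\,\delta_{p'}=3|I||L_{p',s'}|.$$
Adding over the $p$ components $I$ gives at most $3|L_{p,s}||L_{p',s'}|$. $\square$

## The bound for $\alpha>\alpha_0$

Let $\alpha_0<\alpha<1$, $c=\frac{\alpha-\alpha_0}{1-\alpha_0}\in(0,1)$, $0<|E|<\infty$ and $U=\{M_{\mathcal B}\chi_E>\alpha\}$. Let $H\subset U$ be compact. By (1), $H$ is covered by finitely many sets of $\mathcal B$ in which $E$ has density $>\alpha$. For each of them fix an index $(p,s,y,z)$ that represents it, and let $\mathcal F$ be the finite set of these indices.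

**Step 3.** *This step replaces the information on $R_{p,s}$ by information on $L_{p,s}$ alone.* For each index in $\mathcal F$, the argument of (2), with (3) and $|Q|=1$, gives
$$\bigl|\bigl((L_{p,s}\times Q)+(y,z)\bigr)\cap E\bigr|>\alpha|R_{p,s}|-|J_p|=(\alpha-\alpha_0)|R_{p,s}|=c\,|L_{p,s}|.\tag{6}$$

**Step 4.** *This step localizes, and discards translates that are too close to each other, so that Lemma 2 applies.* For $m\in\mathbb Z^n$ let $\mathcal F_m$ be the set of indices in $\mathcal F$ with $(y,z)\in m+[0,1)^n$. For each $(p,s)$ choose, among the indices of $\mathcal F_m$ with this $(p,s)$, a maximal subfamily whose first coordinates satisfy $|y-y'|\ge\delta_p$ for any two distinct members. Let $\mathcal G_m$ be the union of the chosen subfamilies over all $(p,s)$, and put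
$$\sigma_m=\sum_{\mathcal G_m}|L_{p,s}|,\qquad V_m=\bigcup_{\mathcal F_m}\bigl((R_{p,s}\times Q)+(y,z)\bigr),\qquad E_m=E\cap\prod_{i=1}^n(m_i,m_i+2).$$
Note that $V_m$ is the union over all of $\mathcal F_m$, so $H\subset\bigcup_mV_m$.

**Step 5.** *This step shows that discarding costs only a constant: $|V_m|$ is controlled by $\sigma_m$.* Let $(p,s,y,z)\in\mathcal F_m$. By maximality there is a chosen index with the same $(p,s)$ and with first coordinate $y'$ such that $|y-y'|<\delta_p$. Put $R^*_{p,s}=R_{p,s}+(-\delta_p,\delta_p)$. Then $R_{p,s}+y\subset R^*_{p,s}+y'$. For $i\ge2$ the $i$-th coordinate of a point of the set ranges over an interval $(0,1)+t$ with $t\in[m_i,m_i+1)$, which lies in $(m_i,m_i+2)$. Thus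
$$(R_{p,s}\times Q)+(y,z)\subset(R^*_{p,s}+y')\times\prod_{i\ge2}(m_i,m_i+2).$$

Enlarging by $\delta_p$ on both sides lengthens $J_p$ by $2\delta_p$ and at most triples each of the $p$ slots of length $\delta_p$. Hence
$$|R^*_{p,s}|\le\frac\beta{2p}+2\delta_p+3p\delta_p=\frac1{2p}\Bigl(\beta+\frac2p+3\Bigr)\le\frac{\beta+5}{2p}=(\beta+5)|L_{p,s}|.$$
Adding over $\mathcal G_m$ we get $|V_m|\le2^{n-1}(\beta+5)\sigma_m$. Also $R^*_{p,s}\subset(-2,2)$ and $y'\in[m_1,m_1+1)$, so $V_m$ lies in $(m_1-2,m_1+3)\times\prod_{i\ge2}(m_i,m_i+2)$. Together,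
$$|V_m|\le2^{n-1}\min\{(\beta+5)\sigma_m,\ 5\}.\tag{7}$$

**Step 6.** *This step bounds $\sigma_m$ by $|E_m|$, by the second moment.* Apply Lemma 1 to the sets $A=(L_{p,s}\times Q)+(y,z)$ with index in $\mathcal G_m$ and to $E_m$; here $|A|=|L_{p,s}|$. We check the hypotheses. Two distinct indices in $\mathcal G_m$ have either different $(p,s)$, or the same $(p,s)$ and $|y-y'|\ge\delta_p$. The intersection of the two product sets has measure at most $|(L_{p,s}+y)\cap(L_{p',s'}+y')|$, since the other factor $(Q+z)\cap(Q+z')$ has measure at most $1$. By Lemma 2 this is at most $4|L_{p,s}||L_{p',s'}|$. Next, $L_{p,s}\subset(0,1)$ and $(y,z)\in m+[0,1)^n$ give $A\subset\prod_i(m_i,m_i+2)$, so $A\cap E=A\cap E_m$, and (6) gives $|A\cap E_m|\ge c|A|$. Lemma 1 yields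
$$c^2\sigma_m\le|E_m|(1+4\sigma_m).\tag{8}$$

**Step 7.** *This step combines (7) and (8) in two cases and adds over $m$.*

* If $\sigma_m\le\frac14$, then (8) gives $\sigma_m\le2|E_m|/c^2$, and (7) gives $|V_m|\le2^{n-1}\cdot2(\beta+5)\,|E_m|/c^2$.
* If $\sigma_m>\frac14$, then (8) gives $|E_m|\ge\frac{c^2\sigma_m}{1+4\sigma_m}\ge\frac{c^2}8$, so $5\le40|E_m|/c^2$, and (7) gives $|V_m|\le2^{n-1}\cdot40\,|E_m|/c^2$.

A real number lies in at most two of the intervals $(k,k+2)$, $k\in\mathbb Z$. So a point of $\mathbb R^n$ lies in at most $2^n$ of the cubes $\prod_i(m_i,m_i+2)$, and $\sum_m|E_m|\le2^n|E|$. Since $H\subset\bigcup_mV_m$,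
$$|H|\le\sum_m|V_m|\le2^{2n-1}\max\{2(\beta+5),40\}\,\frac{(1-\alpha_0)^2}{(\alpha-\alpha_0)^2}\,|E|.$$
The right side does not depend on $H$. Taking the supremum over compact $H\subset U$ gives the same bound for $|U|$. So $C_{\mathcal B}(\alpha)\le K(\alpha-\alpha_0)^{-2}$ with $K=2^{2n-1}\max\{2(\beta+5),40\}(1-\alpha_0)^2$, which depends only on $n$ and $\alpha_0$. With Step 1, Theorem 1 is proved. $\blacksquare$

## Finiteness is an open condition

Could a basis have $C_{\mathcal B}(\alpha)<\infty$ exactly for $\alpha\ge\alpha_0$, with some $\alpha_0>0$? The next theorem says no.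

**Theorem 2 (openness).** Let $\mathcal B$ be a translation invariant Busemann–Feller basis, $0<\alpha'<\alpha<1$, $C_{\mathcal B}(\alpha)<\infty$. If $\frac{\alpha-\alpha'}{1-\alpha'}\,C_{\mathcal B}(\alpha)<1$, then $C_{\mathcal B}(\alpha')<\infty$.

The plan: take sets $R_j$ in which $E$ has density $>\alpha'$, and sprinkle over their union a very evenly spread set of density $\delta$. This raises each density from more than $\alpha'$ to more than $\alpha'+\delta(1-\alpha')$. If this exceeds $\alpha$, we may use $C_{\mathcal B}(\alpha)$. The price is $\delta$ times the measure of the union, and it can be absorbed when $C_{\mathcal B}(\alpha)\,\delta<1$.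

The evenly spread set comes from the following fact, a case of Fejér's lemma on rapidly oscillating periodic functions.

**Lemma 3.** Let $0<\delta<1$ and $\Phi_q=\{x\in\mathbb R^n:\ qx_1-\lfloor qx_1\rfloor<\delta\}$ for $q=1,2,\dots$. For every bounded measurable $A\subset\mathbb R^n$ we have $|A\cap\Phi_q|\to\delta|A|$ as $q\to\infty$.

*Proof.* On each period $[\frac kq,\frac{k+1}q)$ the condition on $x_1$ selects length exactly $\delta/q$. An interval $(a,b)$ is made of complete periods and at most two incomplete pieces, each of length at most $\frac1q$. So the selected part of $(a,b)$ has length $\delta(b-a)$ up to an error of at most $\frac2q$. This proves the lemma for boxes, and hence for finite unions of disjoint boxes. For general $A$ and $\varepsilon>0$ choose a finite union $A_\varepsilon$ of disjoint boxes with $|A\,\triangle\,A_\varepsilon|<\varepsilon$. Then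
$$\bigl||A\cap\Phi_q|-\delta|A|\bigr|\le\bigl||A_\varepsilon\cap\Phi_q|-\delta|A_\varepsilon|\bigr|+2\varepsilon,$$
so the limit superior of the left side is at most $2\varepsilon$, for every $\varepsilon>0$. $\square$

*Proof of Theorem 2.* Write $C=C_{\mathcal B}(\alpha)$.

**Step 1.** *This step fixes the density $\delta$ of the sprinkled set.* If $\mathcal B$ has no nonempty member, then $M_{\mathcal B}$ vanishes identically and $C_{\mathcal B}(\alpha')=0$. Otherwise take a nonempty $R\in\mathcal B$ and test with $E=R$: the level set contains $R$, so $C\ge1$. By hypothesis we can choose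
$$\frac{\alpha-\alpha'}{1-\alpha'}<\delta<\frac1C .$$
Then $0<\delta<1$, $C\delta<1$, and $\alpha'+\delta(1-\alpha')>\alpha$.

**Step 2.** *This step raises all densities above $\alpha$.* Let $0<|E|<\infty$ and let $H\subset\{M_{\mathcal B}\chi_E>\alpha'\}$ be compact and nonempty. By (1) there are $R_1,\dots,R_k\in\mathcal B$, nonempty, that cover $H$, with $\rho_j:=|R_j\cap E|/|R_j|>\alpha'$. Put $W=R_1\cup\dots\cup R_k$, a bounded open set, and $F_q=W\cap\Phi_q$. The density of $E\cup F_q$ in $R_j$ is
$$\frac{|R_j\cap E|+|(R_j\setminus E)\cap\Phi_q|}{|R_j|}\ \longrightarrow\ \rho_j+\delta(1-\rho_j)\qquad(q\to\infty)$$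
by Lemma 3. Since $\delta<1$, the function $\rho\mapsto\rho+\delta(1-\rho)$ is increasing, so the limit is at least $\alpha'+\delta(1-\alpha')>\alpha$. There are only finitely many $R_j$; hence for all large $q$ the set $E\cup F_q$ has density $>\alpha$ in each of them.

**Step 3.** *This step applies $C_{\mathcal B}(\alpha)$ and absorbs the price.* For $q$ large, $W\subset\{M_{\mathcal B}\chi_{E\cup F_q}>\alpha\}$ by (1), and $0<|E\cup F_q|<\infty$. Therefore
$$|W|\le C\,|E\cup F_q|\le C\bigl(|E|+|F_q|\bigr).$$
By Lemma 3, $|F_q|\to\delta|W|$, so in the limit $|W|\le C|E|+C\delta|W|$. Since $|W|<\infty$ and $C\delta<1$,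
$$|H|\le|W|\le\frac{C}{1-C\delta}\,|E| .$$
The right-hand constant depends neither on $H$ nor on $E$. Taking the supremum over $H$ and then over $E$ gives $C_{\mathcal B}(\alpha')<\infty$. $\blacksquare$

## The possible sets of finiteness

**Corollary (classification).** For a translation invariant basis, $\{\alpha\in(0,1):C_{\mathcal B}(\alpha)<\infty\}$ is either $\emptyset$ or $(\alpha_0,1)$ with some $\alpha_0\in[0,1)$, and in every dimension all these possibilities occur. If it equals $(\alpha_0,1)$ with $\alpha_0>0$, then $C_{\mathcal B}(\alpha)\ge\frac{1-\alpha_0}{\alpha-\alpha_0}$ for $\alpha_0<\alpha<1$.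

*Proof.* **Step 1.** *This step finds the shape of the set.* Let $S$ be the set in question, and suppose $S\ne\emptyset$. Since $C_{\mathcal B}$ is non-increasing, $\alpha\in S$ implies $[\alpha,1)\subset S$. So, with $\alpha_0=\inf S\in[0,1)$, we have $(\alpha_0,1)\subset S\subset[\alpha_0,1)$. If $\alpha\in S$, then $\frac{\alpha-\alpha'}{1-\alpha'}C_{\mathcal B}(\alpha)\to0$ as $\alpha'\uparrow\alpha$, so Theorem 2 puts some $\alpha'<\alpha$ in $S$. Thus $S$ has no least element, $\alpha_0\notin S$, and $S=(\alpha_0,1)$.

**Step 2.** *This step gives the lower bound.* Let $S=(\alpha_0,1)$ with $\alpha_0>0$, and let $\alpha_0<\alpha<1$. Then $C_{\mathcal B}(\alpha)<\infty$ but $C_{\mathcal B}(\alpha_0)=\infty$. So the hypothesis of Theorem 2 must fail for $\alpha'=\alpha_0$, that is, $\frac{\alpha-\alpha_0}{1-\alpha_0}C_{\mathcal B}(\alpha)\ge1$.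

**Step 3.** *This step realizes every case in $\mathbb R^n$.*

* The set $(\alpha_0,1)$ with $0<\alpha_0<1$ is realized by Theorem 1.
* The set $(0,1)$ is realized by the basis of open axis-parallel cubes: the Hardy–Littlewood weak $(1,1)$ inequality bounds $|\{M_{\mathcal B}\chi_E>\alpha\}|$ by a dimensional constant times $|E|/\alpha$.
* The empty set is realized by the basis of all bounded open sets, by Example 2. $\blacksquare$
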